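# A projective tensor product of two symmetric Banach $^*$-algebras that is not symmetric

**Theorem 1.** There is a Banach $^*$-algebra $A$ in which every element is quasinilpotent (so $A$ is symmetric: $\sigma(x^*x)=\{0\}$ for all $x$), such that $A\otimes_\gamma\mathcal O_4$ is not symmetric. More precisely, there is $u\in A\otimes_\gamma\mathcal O_4$ with $u^*u=0$ and $r(u)\ge 1$.

Here $\mathcal O_4$ is the Cuntz algebra, $\otimes_\gamma$ is the Banach space projective tensor product, and $r$ is the spectral radius. Since $C^*$-algebras are symmetric, the theorem says that the projective tensor product of two symmetric Banach $^*$-algebras need not be symmetric, even if one of them is a $C^*$-algebra. We first make every word in this statement precise.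

## 1. Symmetric algebras, projective tensor products, and the statements to be proved

A *Banach $^*$-algebra* is a complex Banach algebra $A$, not necessarily unital, with an involution that is isometric: $\|a^*\|=\|a\|$. If $A$ has no unit, spectra are computed in $A_1=A\oplus\mathbb C$, with $\|(a,\lambda)\|=\|a\|+|\lambda|$ and $(a,\lambda)^*=(a^*,\bar\lambda)$; if $A$ has a unit, we let $A_1$ stand for $A$ itself. We write $r(x)=\max\{|\lambda|:\lambda\in\sigma(x)\}=\lim\|x^k\|^{1/k}$. An element is *quasinilpotent* if $r(x)=0$, that is, $\sigma(x)=\{0\}$.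

**Definition.** $A$ is *symmetric* if $\sigma(x^*x)\subset[0,\infty)$ for every $x\in A$.

Three examples. Every $C^*$-algebra is symmetric, because $x^*x$ is positive. If all elements of $A$ are quasinilpotent, then $A$ is symmetric for the trivial reason $\sigma(x^*x)=\{0\}$. The algebra $\mathbb C\oplus\mathbb C$ with max norm and involution $(a,b)^*=(\bar b,\bar a)$ is not symmetric: for $x=(1,-1)$ we get $x^*=(-1,1)$ and $x^*x=(-1,-1)$, with spectrum $\{-1\}$.

**Definition.** $A\otimes_\gamma B$ is the completion of the algebraic tensor product in the norm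
$$\|u\|_\gamma=\inf\Big\{\sum_{i=1}^n\|a_i\|\,\|b_i\|:u=\sum_{i=1}^na_i\otimes b_i\Big\},$$
with $(a\otimes b)(c\otimes d)=ac\otimes bd$ and $(a\otimes b)^*=a^*\otimes b^*$.

Multiplying representations term by term shows $\|uv\|_\gamma\le\|u\|_\gamma\|v\|_\gamma$, and the involution is isometric because those of $A$ and $B$ are. So $A\otimes_\gamma B$ is a Banach $^*$-algebra. If $S:A\to A'$ and $T:B\to B'$ are linear contractions, then $\|\sum Sa_i\otimes Tb_i\|_\gamma\le\sum\|a_i\|\|b_i\|$ for every representation, so $S\otimes T$ extends to a contraction $A\otimes_\gamma B\to A'\otimes_\gamma B'$. In particular, if $f\in B^*$ and $\|f\|\le1$, then $\mathrm{id}\otimes f:A\otimes_\gamma B\to A$, $a\otimes b\mapsto f(b)a$, is a contraction. All our lower bounds for $\|\cdot\|_\gamma$ come from such maps. A small example: in $\ell^1_n\otimes_\gamma B$ one has $\|\sum_i\delta_i\otimes b_i\|_\gamma=\sum_i\|b_i\|$. Here "$\le$" is clear, and "$\ge$" follows by choosing $f_i\in B^*$ of norm one with $f_i(b_i)=\|b_i\|$ and using the functional $a\otimes b\mapsto\sum_ia(i)f_i(b)$, which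 has norm at most $1$.

The question whether symmetry passes to $A\otimes_\gamma B$ is posed in Ajay Kumar and Vandana Rajpal, "Symmetry and quasi-centrality of operator space projective tensor product", arXiv:1205.1679 (2012). A theorem of Kugler (1979) says that if one factor is a type I $C^*$-algebra and the other is a symmetric Banach $^*$-algebra, then their projective tensor product is symmetric. Commutative $C^*$-algebras and matrix algebras are of type I. The standard example that is not is the CAR algebra $M_{2^\infty}$, the limit of the algebras $M_{2^n}$ under the embeddings $a\mapsto a\otimes 1$. The algebra $A$ of Theorem 1 also gives a converse to Kugler's theorem.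

**Theorem 2.** With this one algebra $A$: if a $C^*$-algebra $B$ has a $C^*$-subalgebra with a quotient isomorphic to the CAR algebra $M_{2^\infty}$, then $A\otimes_\gamma B$ is not symmetric. Hence, for a separable $C^*$-algebra $B$, the following are equivalent: (i) $B$ is type I; (ii) $A'\otimes_\gamma B$ is symmetric for every symmetric Banach $^*$-algebra $A'$; (iii) $A\otimes_\gamma B$ is symmetric.

**Corollary 3.** There is a unital symmetric Banach $^*$-algebra $E$ with $E\otimes_\gamma E$ not symmetric.

The proof of Theorem 1 below is self-contained. The equivalence in Theorem 2 also uses the theorems of Kugler and Glimm.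

## 2. Two cases where symmetry survives: commutative factors, and matrices

Suppose $A$ and $B$ are commutative and symmetric. If $h=h^*\in A$, then $\sigma(h)^2=\sigma(h^*h)\subset[0,\infty)$, so $\sigma(h)$ is real. Hence every character $\varphi$ is real on self-adjoint elements, that is, $\varphi(x^*)=\overline{\varphi(x)}$. The same holds for $B$. Let $\chi$ be a character of $A\otimes_\gamma B$ and choose $a_0,b_0$ with $\chi_0:=\chi(a_0\otimes b_0)\ne0$. Put
$$\varphi(a)=\chi(aa_0\otimes b_0)/\chi_0,\qquad\psi(b)=\chi(a_0\otimes bb_0)/\chi_0 .$$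
By commutativity $\varphi(a)\varphi(a')\chi_0^2=\chi(aa'a_0^2\otimes b_0^2)=\varphi(aa')\chi_0^2$, so $\varphi$ is multiplicative, and likewise $\psi$. Moreover $\chi(a\otimes b)\chi_0^2=\chi(aa_0^2\otimes bb_0^2)=\varphi(a)\psi(b)\chi_0^2$. So $\chi=\varphi\otimes\psi$, both factors are characters, and $\chi(x^*)=\overline{\chi(x)}$. Therefore $\chi(x^*x)=|\chi(x)|^2\ge0$ for every $\chi$, and $A\otimes_\gamma B$ is symmetric. A counterexample must be noncommutative.

Next let all elements of $A$ be quasinilpotent, and let $B=M_n$. Then $A\otimes_\gamma M_n=M_n(A)$ as an algebra, and again *every element is quasinilpotent*. It is enough to invert $1-x$ for every $x\in M_n(A)$. The $(1,1)$ entry $1-x_{11}$ is invertible with inverse $1+\sum_{m\ge1}x_{11}^m\in1+A$. Subtract $(-x_{i1})(1-x_{11})^{-1}$ times row $1$ from row $i$; these multipliers lie in $A$, so the matrix stays in $1+M_n(A)$, and its first column becomes zero below the diagonal. Continue with the next columns. The result is upper triangular with invertible diagonal entries, hence invertible, so $1-x$ is invertible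 in $M_n(A_1)$. Modulo the ideal $M_n(A)$ its inverse is $1$, so it lies in $1+M_n(A)$. Thus a quasinilpotent $A$ cannot be caught by matrices; we need infinitely many dimensions on the other side, and $\mathcal O_4$ will provide them.

## 3. Elements with $u^*u=0$, doubled algebras, and Cuntz isometries

The purpose of this section is to reduce Theorem 1 to a statement about Banach algebras without any involution. We first need a convenient witness of non-symmetry.

**Lemma 4.** Let $C$ be a symmetric Banach $^*$-algebra and $u\in C$ with $u^*u=0$. Then $r(u)=0$.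

*Proof.* Suppose $r(u)>0$. Choose $\lambda\in\sigma(u)$ with $|\lambda|=r(u)$ and put $x=u/\lambda$. Then $x^*x=0$, $r(x)=1$, $1\in\sigma(x)$, and so $1\in\partial\sigma(x)$. In $C_1$ we compute
$$(1+x^*)(1-x)=1+x^*-x=1-ik,\qquad k:=i(x^*-x)=k^*\in C .$$
By symmetry $\sigma(k^2)=\sigma(k^*k)\subset[0,\infty)$, so $\sigma(k)\subset\mathbb R$ by spectral mapping, and $1-ik=-i(k+i)$ is invertible. Hence $y=(1-ik)^{-1}(1+x^*)$ satisfies $y(1-x)=1$.

A left inverse is impossible at a boundary point of the spectrum. Indeed, choose $\lambda_n\to1$ with $\lambda_n\notin\sigma(x)$; then $\|(\lambda_n-x)^{-1}\|\ge\operatorname{dist}(\lambda_n,\sigma(x))^{-1}\to\infty$. Put $z_n=(\lambda_n-x)^{-1}/\|(\lambda_n-x)^{-1}\|$. Then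
$$(1-x)z_n=(1-\lambda_n)z_n+(\lambda_n-x)z_n\to0,$$
so $z_n=y(1-x)z_n\to0$, which contradicts $\|z_n\|=1$. $\square$

**Definition (doubling).** For a Banach algebra $R$ let $A=R\oplus R^\sharp$ be the set of pairs with
$$\lambda(a,b)=(\lambda a,\bar\lambda b),\quad(a,b)(c,d)=(ac,db),\quad\|(a,b)\|=\max(\|a\|,\|b\|),\quad(a,b)^*=(b,a).$$

The second coordinate has conjugate scalars and the opposite product. The product is bilinear, associative and submultiplicative. The involution is isometric; it is conjugate-linear because $(\lambda(a,b))^*=(\bar\lambda b,\lambda a)=\bar\lambda(b,a)$, and it reverses products because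
$$((a,b)(c,d))^*=(db,ac)=(d,c)(b,a)=(c,d)^*(a,b)^* .$$
So $A$ is a Banach $^*$-algebra. Since $(a,b)^k=(a^k,b^k)$, all elements of $A$ are quasinilpotent if all elements of $R$ are. And for all $x,y\in R$,
$$(x,0)^*(y,0)=(0,x)(y,0)=(0,0).\tag{1}$$
For $R=\mathbb C$, the element $u=(1,0)$ has $u^*u=0$ and $r(u)=1$, so by Lemma 4 this double is not symmetric. The double of a quasinilpotent $R$ is symmetric, and we hope to lose this property by tensoring. What we need from $R$ is the following.

**Theorem 5.** There is a Banach algebra $R$ and $x_1,\dots,x_4\in R$ such that every element of $R$ is quasinilpotent, but for every $k\ge1$ there is a word $w=i_1\cdots i_k$ with $\|x_{i_1}\cdots x_{i_k}\|\ge1$.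

We write $X^k$ for the set of words of length $k$ in four letters, and $x_w=x_{i_1}\cdots x_{i_k}$ for $w=i_1\cdots i_k$, similarly for other indexed families.

*Proof of Theorem 1 from Theorem 5.* Let $A$ be the double of $R$ and $a_i=(x_i,0)$. Then $A$ is symmetric, $a_w=(x_w,0)$, and $a_i^*a_l=0$ by (1).

On $\ell^2(\mathbb N_0)$ let $s_ie_m=e_{4m+i-1}$ for $i=1,\dots,4$. These are isometries with $s_i^*s_l=\delta_{il}1$ and $\sum_is_is_i^*=1$. The Cuntz algebra $\mathcal O_4$ is, up to isomorphism, the $C^*$-algebra generated by any four isometries with these relations, so $B=C^*(s_1,\dots,s_4)\cong\mathcal O_4$. Put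
$$u=\sum_{i=1}^4a_i\otimes s_i,\qquad u^*u=\sum_{i,l}a_i^*a_l\otimes s_i^*s_l=0,\qquad u^k=\sum_{v\in X^k}a_v\otimes s_v .$$
For fixed $k$ and $v=v_1\cdots v_k$ we have $s_ve_0=e_m$ with $m=\sum_{r=1}^k(v_r-1)4^{r-1}$. By uniqueness of base-$4$ digits these basis vectors are distinct for distinct $v\in X^k$. So the functional $f_w(y)=\langle ye_0,s_we_0\rangle$ on $B$ has norm at most $1$ and $f_w(s_v)=\delta_{vw}$ for $v,w\in X^k$. Hence
$$\|u^k\|_\gamma\ge\|(\mathrm{id}\otimes f_w)(u^k)\|=\|a_w\|=\|x_w\| .$$
Choosing $w\in X^k$ by Theorem 5 gives $\|u^k\|_\gamma\ge1$ for all $k$, so $r(u)\ge1$. By Lemma 4, $A\otimes_\gamma B$ is not symmetric. $\square$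

Everything now rests on Theorem 5. Its two demands pull against each other: the powers of each single element must decay faster than every exponential, but some word of each length must not decay.

## 4. Decaying weights, nil identities, and the price of symmetrized sums

**Decaying weights.** The standard way to make elements quasinilpotent is a weight. Let $R$ consist of the sums $a=\sum_wa_ww$ over nonempty words with $\|a\|=\sum_w|a_w|/|w|!<\infty$, where $|w|$ denotes length. For $l_i\ge1$ the multinomial coefficient $(l_1+\dots+l_k)!/(l_1!\cdots l_k!)$ is at least $k!$: it counts the ways to distribute $\sum l_i$ objects into boxes of sizes $l_i$, and $k$ chosen objects can be sent one to each box in $k!$ ways. Hence $\|a^k\|\le\|a\|^k/k!$, and all elements are quasinilpotent. But $\|x_w\|=1/k!$ for all $w\in X^k$, so for $u$ as above $\|u^k\|_\gamma\le4^k/k!$ and $u$ is quasinilpotent as well. The decay was imposed on *all* words of a given length, and Theorem 5 forbids this. Without weights, words do not decay, but then $\|x_1^k\|=1$.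

**Nil identities.** A power of a single element is very special among products. If $a=\sum_vc_vv$ is a finite sum of words, then
$$a^k=\sum_{v_1,\dots,v_k}c_{v_1}\cdots c_{v_k}\,v_1\cdots v_k=\frac1{k!}\sum_{v_1,\dots,v_k}c_{v_1}\cdots c_{v_k}\sum_{\pi\in S_k}v_{\pi(1)}\cdots v_{\pi(k)} ,\tag{2}$$
because the coefficient is symmetric in the $v_i$. So if all symmetrized sums $\sum_\pi v_{\pi(1)}\cdots v_{\pi(k)}$ are set equal to zero in the free algebra, all $k$-th powers vanish. Unfortunately this kills too much. For $k=2$ the relation says $xy=-yx$ for all elements $x,y$ of the algebra, also for products, and then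
$$(xy)z=-z(xy)=-(zx)y=(xz)y=x(zy)=-x(yz),$$
so $2xyz=0$: all words of length $3$ are zero. For general $k$ the Nagata–Higman theorem says that an algebra over $\mathbb C$ with $a^k=0$ for all $a$ has all products of $2^k-1$ elements equal to zero. So a fixed $k$, used with pieces of all lengths and at all positions, destroys every long word.

**What symmetrized sums cost.** The way out is to impose symmetrized relations sparingly. Let us count. Among the $4^k$ words of length $k$, the symmetrized sums of $k$ *letters* span the symmetric tensors, a space of dimension $\binom{k+3}{3}$: for $k=4$ this is $35$ out of $256$. Such relations are cheap. On the other hand, symmetrized sums of *two* words of length $D/2$ span a space of dimension $m(m+1)/2$ with $m=4^{D/2}$, more than half of $4^D=m^2$. Such relations are expensive. A symmetrized sum of many moderately long pieces is cheap, a symmetrized sum of few very long pieces is not.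

This suggests the following plan. We impose only relations with many pieces whose lengths have a bounded geometric mean. Products with very long pieces are not set to zero; they will be controlled by the norm $\sum_d(1+d)\|a_d\|$, which charges a component of degree $d$ an extra factor $1+d$. Also, at each scale we impose the relations only inside the windows $[aD,(a+1)D)$ of positions, for a fixed $D$ belonging to the scale. This makes the count multiplicative from window to window.

A toy model shows one effect of windows. Let $\Phi'$ be the space of functionals on the span of $X^3$ that vanish on all symmetrized sums of three letters; its dimension is $64-20=44$. Use $\Phi'\otimes\Phi'$ as functionals on words of length $6$. The word $x_1^3$ is killed if it occupies positions $0,1,2$. But $x_2\,x_1^3\,x_3x_2=(x_2x_1x_1)(x_1x_3x_2)$ is not killed: take $\varphi_1\otimes\varphi_2$, with $\varphi_1$ the coefficient of $x_2x_1x_1$ minus that of $x_1x_1x_2$, and $\varphi_2$ the coefficient of $x_1x_3x_2$ minus that of $x_2x_3x_1$. Both lie in $\Phi'$, and the value is $1$. So whether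 an element counts as zero depends on its position $p$ in a longer word, and the algebra will need a norm that takes all positions into account.

## 5. Functionals that vanish on moderate symmetrized sums

Let $F_d$ be the complex vector space with basis $X^d$ and $\ell^1$-norm $|\cdot|_1$. In the free algebra $\bigoplus_{d\ge0}F_d$ we identify $F_{d+e}=F_d\otimes F_e$. For homogeneous elements put
$$S(\sigma;w_1,\dots,w_k;\tau)=\sum_{\pi\in S_k}\sigma\,w_{\pi(1)}\cdots w_{\pi(k)}\,\tau .$$
This is multilinear in all its arguments, and symmetric in the $w_i$. Put $j_n=n+8$. For instance $S(\sigma;v,w;\emptyset)=\sigma vw+\sigma wv$.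

**Proposition 6.** There are integers $1=L_0<L_1<\cdots$ with $L_{n+1}=K_nL_n$, integers $k_n\ge1$, and nonzero subspaces $\Phi_n\subset F_{L_n}^*$ such that, with $\lambda_n=(\dim\Phi_n)^{1/L_n}$:

(a) $\lambda_n\ge2$;

(b) $\Phi_{n+1}\subset\Phi_n^{\otimes K_n}$;

(c) every $\varphi\in\Phi_{n+1}$ vanishes on $S(\sigma;w_1,\dots,w_k;\tau)$ whenever $k\ge k_n$, $\sigma,\tau$ are words (possibly empty), the $w_i$ are words with $|w_i|\ge j_n$, the total length is $L_{n+1}$, and $\prod_i|w_i|\le\lambda_n^{j_nk/4}$;

(d) $L_{n+1}\ge(k_n+1)\lambda_n^{j_nk_n/16}$.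

Think of $\lambda_n$ as the effective number of letters after stage $n$: it starts at $4$ and never falls below $2$. Condition (d) says that windows are very long compared with $k_n$.

*Proof.* Start with $\Phi_0=F_1^*$, so $\lambda_0=4$. We construct stage $n+1$ from stage $n$ with $K_n\ge2$ and
$$\dim\Phi_{n+1}\ge\tfrac12(\dim\Phi_n)^{K_n}.\tag{3}$$
This is enough for (a): then $L_n\ge2^n$, and taking $L_{n+1}$-th roots in (3) gives $\lambda_{n+1}\ge2^{-1/L_{n+1}}\lambda_n$, so $\lambda_n\ge4\cdot2^{-\sum_{i\ge1}2^{-i}}=2$ at every stage.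

Given stage $n$, write $L,\Phi,\lambda,j$ for $L_n,\Phi_n,\lambda_n,j_n$. Let $q=\dim\Phi=\lambda^L$ and $W=F_L/\Phi^\perp$ with $\Phi^\perp=\{z:\varphi(z)=0\ \forall\varphi\in\Phi\}$; thus $W^*=\Phi$ and $\dim W=q$. For parameters $k_0\ge1$ and $K\ge2$ to be chosen, let $D=KL$ and let $[\cdot]:F_D=F_L^{\otimes K}\to W^{\otimes K}$ be the quotient map, so that $\Phi^{\otimes K}=(W^{\otimes K})^*$. Let $Z\subset F_D$ be the span of all the elements $S(\dots)$ in (c), with $k_0$ for $k_n$ and $D$ for $L_{n+1}$. Let $\Phi_{n+1}$ be the annihilator of $Z$ in $\Phi^{\otimes K}$. Then (b) and (c) hold and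
$$\dim\Phi_{n+1}=q^K-\dim[Z].$$
It remains to choose $k_0,K$ so that $\dim[Z]\le\frac12q^K$, $K\ge2$ and $D\ge(k_0+1)\lambda^{jk_0/16}$.

**Step 1: how many different words of length $l$ can be seen inside $W^{\otimes K}$.** We want to replace the $4^l$ words of length $l$ by about $\lambda^l$ of them. For $0\le l\le D$ let $N_l\subset F_l$ consist of all $w$ with $[zwz']=0$ for all words $z,z'$ with $|z|+l+|z'|=D$, and let $P_l=\dim F_l/N_l$. We claim
$$P_l\le c\lambda^l,\qquad c=L\,4^{2L}.\tag{4}$$
For $\rho\in\{0,\dots,L-1\}$ put $h=0$ if $\rho=0$ and $h=\min(L-\rho,l)$ otherwise, then $g=\lfloor(l-h)/L\rfloor$ and $t=l-h-gL<L$. If $w$ is inserted after a word $z$ with $|z|\equiv\rho\pmod L$, its first $h$ letters run to the next block boundary (or to the end of $w$), then come $g$ complete blocks, then $t$ further letters. Consider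
$$F_l=F_h\otimes F_L^{\otimes g}\otimes F_t\longrightarrow Q_\rho:=F_h\otimes W^{\otimes g}\otimes F_t .$$
If $w$ is in the kernel and $|z|\equiv\rho$, then the $g$ middle blocks are aligned with blocks of $F_L^{\otimes K}$, and $[\cdot]$ factors through the quotient in these $g$ blocks; so $[zwz']=0$. (If $g=0$ then $h+t=l$, the map is the identity and the kernel is $0$.) Hence $N_l\supset\bigcap_\rho\ker(F_l\to Q_\rho)$. Since $h,t<L$ and $q^g=\lambda^{gL}\le\lambda^l$, we get $\dim Q_\rho=4^hq^g4^t\le4^{2L}\lambda^l$, and
$$P_l\le\sum_\rho\dim Q_\rho\le L\,4^{2L}\lambda^l .$$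

**Step 2: counting the relations.** We bound $\dim[Z]$ by counting multisets, and here we gain from symmetrization. Let $B_l\subset F_l$ be a basis of a complement of $N_l$, so $|B_l|=P_l$. The element $[S(\sigma;w_1,\dots,w_k;\tau)]$ vanishes if some argument lies in its $N_l$, because every term has this argument inserted between two elements that are combinations of words. The conditions in (c) involve only $k$ and the lengths. So by multilinearity and symmetry $[Z]$ is spanned by those $[S(\sigma;w_1,\dots,w_k;\tau)]$ with $\sigma\in B_s$, $\tau\in B_t$ and $\{w_1,\dots,w_k\}$ a multiset in $\bigsqcup_{j\le l\le D}B_l$ whose lengths $l_i$ satisfy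
$$\sum l_i=D-s-t,\qquad\prod l_i\le\lambda^{jk/4},\qquad k\ge k_0 .$$
Give each $b\in B_l$ the weight $y_b=\lambda^{-l}l^{-2}$. For each such multiset
$$1=\lambda^{D-s-t}\prod_il_i^2\prod_iy_{w_i}\le\lambda^{D-s-t}\,\lambda^{jk/2}\prod_iy_{w_i}.$$
Summing over multisets, for fixed $s,t,k$ there are at most $\lambda^{D-s-t}\lambda^{jk/2}h_k(y)$ of them, where $h_k$ is the complete homogeneous symmetric polynomial, the sum of $\prod y_{w_i}$ over all multisets of size $k$. By (4) there are at most $c^2\lambda^{s+t}$ pairs $(\sigma,\tau)$. Since $\lambda^D=q^K$, the number of spanning elements with a given $k$ is at most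
$$\sum_{0\le s,t\le D}c^2\lambda^{s+t}\lambda^{D-s-t}\lambda^{jk/2}h_k(y)\le c^2(D+1)^2q^K\lambda^{jk/2}h_k(y).\tag{5}$$
To bound $h_k(y)$ use its generating function at $\theta=\lambda^j/2$. All lengths are at least $j$, so $\theta y_b\le\frac12$. By (4), $\sum_by_b\le c\sum_{l\ge1}l^{-2}\le2c$. With $-\log(1-x)\le2x$ on $[0,\frac12]$ (the left side is convex, and the inequality holds at both endpoints),
$$h_k(y)\le\theta^{-k}\prod_b(1-\theta y_b)^{-1}\le(2\lambda^{-j})^ke^{2\theta\sum_by_b}\le(2\lambda^{-j})^ke^{2c\lambda^j}.\tag{6}$$
This is the point where multisets matter. For ordered $k$-tuples, $h_k(y)$ would be replaced by $(\sum_by_b)^k$, for which we only have the bound $(2c)^k$, and (5) would say nothing. For multisets the total mass $\sum y_b$ only enters the constant, and the exponential rate is governed by the largest single weight.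

Since $\lambda\ge2$ and $j\ge8$, we have $2\lambda^{-j/2}\le\lambda^{1-j/2}\le\lambda^{-3j/8}\le\frac12$. Insert (6) in (5) and sum the geometric series over $k\ge k_0$. With $C_1=c^2e^{2c\lambda^j}$, which does not depend on $K$ or $k_0$,
$$\frac{\dim[Z]}{q^K}\le\sum_{k\ge k_0}C_1(D+1)^2\lambda^{-3jk/8}\le2C_1(D+1)^2\lambda^{-3jk_0/8}.\tag{7}$$

**Step 3: choice of $k_0$ and $K$.** The window length may grow exponentially in $k_0$, but slowly enough for (7). Let $K=\lceil\lambda^{jk_0/8}/L\rceil$, so $\lambda^{jk_0/8}\le D\le\lambda^{jk_0/8}+L$. For large $k_0$ we have $K\ge2$ and $D+1\le2\lambda^{jk_0/8}$, so the right side of (7) is at most $8C_1\lambda^{jk_0/4-3jk_0/8}=8C_1\lambda^{-jk_0/8}$, which is at most $\frac12$ for large $k_0$. Also $\lambda^{jk_0/16}\ge k_0+1$ for large $k_0$, so $D\ge\lambda^{jk_0/16}\lambda^{jk_0/16}\ge(k_0+1)\lambda^{jk_0/16}$. Fix such a $k_0$ and set $k_n=k_0$, $K_n=K$. $\square$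

## 6. The algebra $R$ and its position-dependent seminorms

We now turn the functionals into a normed algebra. As the toy model showed, an element may be invisible at one position and visible at another.

For $p,d\ge0$ let $I_{p,d}$ be the set of $z\in F_d$ with
$$\varphi(uzv)=0\quad\text{for all }n\text{ with }L_n\ge p+d,\ u\in X^p,\ v\in X^{L_n-p-d},\ \varphi\in\Phi_n .$$
This is the space of elements of degree $d$ that are invisible at position $p$. If $z\in I_{p,d}$ and $y\in X^e$, then $\varphi(u(zy)v)=\varphi(uz(yv))=0$. If $y\in X^d$ and $z\in I_{p+d,e}$, then $\varphi(u(yz)v)=\varphi((uy)zv)=0$ since $uy\in X^{p+d}$. By linearity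
$$I_{p,d}F_e\subset I_{p,d+e},\qquad F_dI_{p+d,e}\subset I_{p,d+e}.\tag{8}$$
For $z\in F_d$ let $|z|_p$ be the $|\cdot|_1$-distance from $z$ to $I_{p,d}$, a seminorm with kernel $I_{p,d}$. Let $z\in F_d$, $y\in F_e$, $z'\in I_{p,d}$, $y'\in I_{p+d,e}$. Then
$$(z-z')(y-y')=zy-\big[z'y+(z-z')y'\big],$$
and the bracket lies in $I_{p,d+e}$ by (8). So $|zy|_p\le|z-z'|_1|y-y'|_1$, and taking infima,
$$|zy|_p\le|z|_p\,|y|_{p+d}.\tag{9}$$
The second factor is measured at the position where it actually stands. To get an honest algebra norm, take the supremum over positions: $N_d(z)=\sup_{p\ge0}|z|_p\le|z|_1$ for $z\in F_d$. By (9),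
$$N_{d+e}(zy)\le N_d(z)N_e(y).\tag{10}$$
Let $R_d=F_d/\ker N_d$, a finite-dimensional normed space with norm $N_d$. Since $|\cdot|_p\le N_d$, each $|\cdot|_p$ is well defined on $R_d$. By (10), multiplication in the free algebra induces associative bilinear products $R_d\times R_e\to R_{d+e}$, still satisfying (10). Define
$$R=\Big\{a=(a_d)_{d\ge1}:a_d\in R_d,\ \|a\|:=\sum_d(1+d)N_d(a_d)<\infty\Big\},\qquad(ab)_d=\sum_{e+f=d}a_eb_f .$$
As an $\ell^1$-sum of finite-dimensional spaces $R$ is complete, and since $1+e+f\le(1+e)(1+f)$ the norm is submultiplicative. So $R$ is a Banach algebra. Put $\|a\|_1=\sum_dN_d(a_d)\le\|a\|$, which is submultiplicative by (10). Since $1+e+f\le(1+e)+(1+f)$,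
$$\|ab\|\le\|a\|\,\|b\|_1+\|a\|_1\,\|b\|.\tag{11}$$
We will use (11) to see that $\|\cdot\|$ and $\|\cdot\|_1$ give the same spectral radius, although $\|\cdot\|$ charges high degrees more.

**Words do not decay.** This is the second demand of Theorem 5, with $x_1,\dots,x_4$ the images of the letters in $R_1$. Let $0\ne\varphi\in\Phi_n$, scaled so that $\max_{X^{L_n}}|\varphi|=|\varphi(w)|=1$ with $w\in X^{L_n}$; then $|\varphi(z)|\le|z|_1$ on $F_{L_n}$. For $z\in I_{0,L_n}$ we have $\varphi(z)=0$ (take $u,v$ empty), so $|w-z|_1\ge|\varphi(w-z)|=1$. Hence $|w|_0\ge1$ and $N_{L_n}(w)=1$. If $w=w'w''$, then $1\le N(w')N(w'')$ by (10), and both factors are at most $1$, so $N(w')=1$. Since $L_n\to\infty$, for every $k\ge1$ there is $w'\in X^k$ with $N_k(w')=1$. Its image in $R$ is $x_{w'}$ and has norm $1+k\ge1$.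

## 7. Powers of elements without low-degree components

It remains to prove that every element of $R$ is quasinilpotent. The main estimate says that taking powers gains an exponential factor, at the cost of using $\|b\|$ on the right and only $\|b^M\|_1$ on the left.

**Proposition 7.** Fix $n$; write $j=j_n$, $\lambda=\lambda_n$, $D=L_{n+1}$. If $b\in R$ and $b_d=0$ for $d<j$, then for all $M\ge1$
$$\|b^M\|_1\le\lambda^{-j(M-2D)/32}\,\|b\|^M .$$

*Proof.* Choose lifts $\hat b_l\in F_l$ of $b_l$, with $\hat b_l=0$ for $l<j$, and put $\beta_l=N_l(b_l)$. Fix $\ell\ge1$ and $p\ge0$; we estimate $|(b^M)_\ell|_p$. The component $(b^M)_\ell$ is represented in $F_\ell$ by the finite sum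
$$\sum_{\vec l}\hat b_{l_1}\cdots\hat b_{l_M},\qquad\vec l=(l_1,\dots,l_M),\quad l_i\ge j,\quad\sum l_i=\ell .\tag{12}$$

**Step 1: windows and killable windows.** We set up the positions where Proposition 6(c) can be applied. For a tuple put $p_0=p$ and $p_i=p_{i-1}+l_i$; *factor $i$* is the integer interval $[p_{i-1},p_i)$, so the factors tile $[p,p+\ell)$. *Windows* are the intervals $U=[aD,(a+1)D)$ with an integer $a\ge0$, and $U$ is *interior* if $U\subset[p,p+\ell)$. Let $k(U)$ be the number of factors contained in $U$; they have consecutive indices. Write $i\subset U$ if factor $i$ is contained in $U$. Call $U$ *killable* if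
$$U\text{ is interior},\qquad k(U)\ge k_n,\qquad\prod_{i\subset U}l_i\le\lambda^{jk(U)/4}.$$
A tuple *survives* if it has no killable window.

**Step 2: non-surviving tuples cancel modulo $I_{p,\ell}$.** We group them so that each group is a symmetrized sum. For a non-surviving tuple let $U=[aD,(a+1)D)$ be its first killable window, $k=k(U)$, and let $i_1+1,\dots,i_1+k$ be the indices of the factors contained in $U$. Permute $l_{i_1+1},\dots,l_{i_1+k}$. The union of these factors is unchanged and stays in $U$, and all other factors are unchanged. So the set of indices $i\subset U$ is the same, the product over it is the same, and $U$ is still killable; the factors contained in an earlier window are untouched, so no earlier window becomes killable. Thus $U$ is also the first killable window of the permuted tuple. Hence "differing by such a permutation" is an equivalence relation on non-surviving tuples. Each class consists of the distinct rearrangements, and summing over all of $S_k$ counts each of them as often as the order of the stabilizer of $(l_{i_1+1},\dots,l_{i_1+k})$ in $S_k$.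 So the sum of $\hat b_{l_1}\cdots\hat b_{l_M}$ over a class is the reciprocal of that order times
$$\hat b_{l_1}\cdots\hat b_{l_{i_1}}\;S(\emptyset;\hat b_{l_{i_1+1}},\dots,\hat b_{l_{i_1+k}};\emptyset)\;\hat b_{l_{i_1+k+1}}\cdots\hat b_{l_M}.\tag{13}$$

We show that (13) lies in $I_{p,\ell}$. Let $\varphi\in\Phi_{n'}$ with $L_{n'}\ge p+\ell$, $u\in X^p$, $v\in X^{L_{n'}-p-\ell}$. Since $U\subset[p,p+\ell)$ we have $L_{n'}\ge D=L_{n+1}$, so $n'\ge n+1$. Iterating Proposition 6(b) gives $\Phi_{n'}\subset\Phi_{n+1}^{\otimes L_{n'}/D}$, and the tensor positions are exactly the windows contained in $[0,L_{n'})$. The element $u\hat b_{l_1}\cdots\hat b_{l_{i_1}}$ has degree $p_{i_1}\ge aD$; expand it into words $y\sigma$ with $|y|=aD$. Likewise expand $\hat b_{l_{i_1+k+1}}\cdots\hat b_{l_M}v$ into words $\tau y'$ with $|\tau|=(a+1)D-p_{i_1+k}\ge0$. So $u\cdot(13)\cdot v$ is a combination of elements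
$$y\,S(\sigma;\hat b_{l_{i_1+1}},\dots,\hat b_{l_{i_1+k}};\tau)\,y',$$
in which $S$ occupies exactly the window $U$. Expand the $\hat b$'s into words. All pieces have length at least $j$, there are $k\ge k_n$ of them, the total length is $D$, and the product of the lengths is at most $\lambda^{jk/4}$. By Proposition 6(c) every functional in $\Phi_{n+1}$ vanishes on the part in window $U$, hence so does every product functional, and $\varphi$ vanishes. This proves the claim.

So modulo $I_{p,\ell}$ only surviving tuples contribute to (12). Applying (9) repeatedly,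
$$|(b^M)_\ell|_p\le\sum_{\vec l\text{ surviving}}\ \prod_i|\hat b_{l_i}|_{p_{i-1}}\le\sum_{\vec l\text{ surviving}}\ \prod_i\beta_{l_i}.\tag{14}$$

*A special case.* If $a\in R_e$ is homogeneous, (14) already shows that $a$ is nilpotent. Take $b=a^{j}$; the only tuple is $(ej,\dots,ej)$. Choose $n$ so large that $ej<2^{j/16}$. Let $U$ be an interior window. If $k(U)<k_n$, then at most $k_n+1$ factors cover $U$ (those contained in it and at most two others), so one of them has length at least $D/(k_n+1)\ge\lambda^{jk_n/16}\ge2^{j/16}>ej$, which is impossible. So $k(U)\ge k_n$, and $(ej)^{k(U)}\le\lambda^{jk(U)/4}$, so $U$ is killable. As soon as $ejM\ge2D$ there is an interior window for every $p$, and so $b^M=0$. For general elements there are tuples with long factors that survive, and Step 3 shows that they must be long.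

**Step 3: survivors have large lengths.** For surviving $\vec l$ we claim
$$\prod_i(1+l_i)\ge\lambda^{j(M-2D)/32}.\tag{15}$$
This is trivial if $M\le2D$. In general let $\tilde k(U)$ be the number of factors that *start* in $U$, i.e. with $p_{i-1}\in U$. Every factor contained in $U$ starts in $U$. Of the factors starting in $U$, only the last can fail to be contained in $U$, since each of the others ends where the next one starts. So
$$k(U)\le\tilde k(U)\le k(U)+1 .\tag{16}$$
All $M$ factors start in $[p,p+\ell)$. At most two windows meet this interval without being interior (they lie at its two ends), and at most $D$ factors start in each, because starting points are distinct integers. Hence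
$$\sum_{U\text{ interior},\ \tilde k(U)\ge1}\tilde k(U)\ge M-2D .\tag{17}$$
Let $U$ be interior with $\tilde k(U)\ge1$. We attach to $U$ a set of factors meeting $U$ with
$$\prod_{i\text{ attached to }U}(1+l_i)\ge\lambda^{j\tilde k(U)/16}.\tag{18}$$
Suppose first that $k(U)\ge k_n$. Attach all factors contained in $U$. Since $k(U)\ge1$, (16) gives $k(U)\ge\tilde k(U)/2$. Since $U$ is not killable,
$$\prod_{i\subset U}l_i>\lambda^{jk(U)/4}\ge\lambda^{j\tilde k(U)/8}\ge\lambda^{j\tilde k(U)/16}.$$
Suppose now that $k(U)<k_n$. The factors meeting $U$ are those contained in $U$ and at most two others, so there are at most $k(U)+2\le k_n+1$ of them, and they cover $U$ because $U$ is interior. So one of them has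
$$l_i\ge\frac D{k_n+1}\ge\lambda^{jk_n/16}\ge\lambda^{j\tilde k(U)/16},$$
by Proposition 6(d) and $\tilde k(U)\le k(U)+1\le k_n$. Attach this one factor. So (18) holds in both cases.

A factor $i$ is attached to at most two windows. Indeed, suppose $U$ meets $[p_{i-1},p_i)$ but contains neither $p_{i-1}$ nor $p_i$. As $U$ is an interval, $U\subset(p_{i-1},p_i)$; there is no starting point there, so $\tilde k(U)=0$ and nothing was attached to $U$. Hence $U$ contains $p_{i-1}$ or $p_i$, which leaves at most two possibilities. Multiplying (18) over all $U$ in (17), each factor is used at most twice, so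
$$\prod_i(1+l_i)^2\ge\lambda^{j(M-2D)/16},$$
which is (15).

**Step 4: conclusion.** By (14) and (15), for every $p$,
$$|(b^M)_\ell|_p\le\lambda^{-j(M-2D)/32}\sum_{\vec l:\,\sum l_i=\ell}\ \prod_i(1+l_i)\beta_{l_i}.$$
The right side does not depend on $p$. Take the supremum over $p$ and sum over $\ell$. On the left we get $\|b^M\|_1$, and on the right $\lambda^{-j(M-2D)/32}\big(\sum_l(1+l)\beta_l\big)^M=\lambda^{-j(M-2D)/32}\|b\|^M$. $\square$

## 8. Every element of $R$ is quasinilpotent

Let $a\in R$, $r(a)=\lim\|a^k\|^{1/k}$ and $r_1(a)=\lim\|a^k\|_1^{1/k}$; both limits exist by submultiplicativity, and $r_1(a)\le r(a)$.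

**Step 1: the two radii agree.** This removes the loss between $\|\cdot\|$ and $\|\cdot\|_1$. By (11), $\|a^{2k}\|\le2\|a^k\|\,\|a^k\|_1$. Taking $k$-th roots, $r(a)^2\le r(a)r_1(a)$, so $r(a)\le r_1(a)$.

**Step 2: a fixed gain at every scale.** For each $n$, the element $b=a^{j_n}$ has no components of degree less than $j_n$, since degrees in $R$ start at $1$. In Proposition 7 take $M$-th roots and let $M\to\infty$. The term $2D$ disappears, and with $\lambda_n\ge2$
$$r_1(a)^{j_n}=r_1(a^{j_n})\le\lambda_n^{-j_n/32}\|a^{j_n}\|\le2^{-j_n/32}\|a^{j_n}\| .$$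
Taking $j_n$-th roots and letting $n\to\infty$ (so $j_n\to\infty$),
$$r_1(a)\le2^{-1/32}r(a)\le2^{-1/32}r_1(a).$$
Hence $r_1(a)=0$, and $r(a)=0$ by Step 1. Together with the non-decay of words in Section 6 this proves Theorem 5. By Section 3, Theorem 1 is proved. $\square$

## 9. Replacing Cuntz isometries by elements of the CAR algebra

For Theorem 2 we need elements of $M_{2^\infty}$ that do the work of the $s_i$. Cuntz isometries are not available: $M_{2^\infty}$ has a tracial state $\tau$, and the relations would give $1=\tau(\sum s_is_i^*)=\sum\tau(s_i^*s_i)=4$. But we can afford an exponential loss: if functionals $f_w$ of norm at most $1$ satisfy $f_w(b_v)=c_k\delta_{vw}$ for $v,w\in X^k$, with $c_k^{1/k}$ bounded below for infinitely many $k$, we still get $r(u)>0$.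

A first attempt stores one letter in each tensor factor: let $H_r$ contain orthonormal vectors $e_*,e_1,\dots,e_4$, let $t_{r,i}$ send $e_*\otimes\cdots\otimes e_*\otimes e_i$ to $e_*\otimes\cdots\otimes e_*\otimes e_*$ and kill the other product basis vectors, and put $b_i=\sum_r\varepsilon_rt_{r,i}$. Reading a stored word of length $k$ letter by letter multiplies by $\varepsilon_1\varepsilon_2\cdots\varepsilon_k$. With summable $\varepsilon_r$, as in an absolutely convergent series, $(\varepsilon_1\cdots\varepsilon_k)^{1/k}\to0$, and the bound is useless. The remedy is to store $2^{r-1}$ letters at level $r$ and to open high levels rarely: when level $r$ is opened, one letter is read and the others are moved down to the levels below.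

**Lemma 8.** There are $b_1,\dots,b_4\in M_{2^\infty}$ such that for every $k=2^m-1$ $(m\ge1)$ and $w\in X^k$ there is a functional $f_w$ on $M_{2^\infty}$ with $\|f_w\|\le1$ and $f_w(b_v)=c_k\delta_{vw}$ for all $v\in X^k$, where $b_v=b_{v_1}\cdots b_{v_k}$ and $c_k\ge4^{-(k+1)}$.

*Proof.*

**Step 1: the elements.** Let $\Omega_r=\{*\}\cup X^{2^{r-1}}$. Let $H_r$ be a Hilbert space whose dimension is a power of $2$, with an orthonormal basis containing $\{e_\omega:\omega\in\Omega_r\}$. Then $\bigotimes_rB(H_r)\cong M_{2^\infty}$. Let $t_{r,i}\in B(H_1\otimes\cdots\otimes H_r)$ map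
$$e_*\otimes\cdots\otimes e_*\otimes e_{i\nu}\ \longmapsto\ e_{\nu^{(1)}}\otimes\cdots\otimes e_{\nu^{(r-1)}}\otimes e_*\qquad(\nu\in X^{2^{r-1}-1}),$$
where $\nu=\nu^{(1)}\cdots\nu^{(r-1)}$ with $|\nu^{(s)}|=2^{s-1}$ (note $\sum_{s<r}2^{s-1}=2^{r-1}-1$), and kill all other product basis vectors. Distinct $\nu$ have distinct images, so $t_{r,i}$ is a partial isometry and has norm $1$. Hence $b_i=\sum_r2^{-r}t_{r,i}$ converges in norm.

**Step 2: the action removes the first letter.** Represent $M_{2^\infty}$ on the infinite tensor product of the $H_r$ with reference vector $\eta=e_*\otimes e_*\otimes\cdots$. For $\omega=(\omega_1,\omega_2,\dots)$ with $\omega_s\in\Omega_s$ and finitely many $\omega_s\ne*$, let $e_\omega$ be the product basis vector and let $W(\omega)$ be the concatenation of the $\omega_s\ne*$ in increasing order of $s$. Let $\omega\ne(*,*,\dots)$ and $r=\min\{s:\omega_s\ne*\}$. Then $t_{s,i}e_\omega=0$ for $s<r$, as $\omega_s=*$, and for $s>r$, as $\omega_r\ne*$. If the first letter of $W(\omega)$, which is the first letter of $\omega_r$, is $i$, then $b_ie_\omega=2^{-r}e_{\omega'}$,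 where $W(\omega')$ is $W(\omega)$ without its first letter. Otherwise $b_ie_\omega=0$. Also $b_i\eta=0$. We call this a step at level $r$.

**Step 3: the total cost.** For $w\in X^k$ with $k=2^m-1$ write $w=w^{(1)}\cdots w^{(m)}$ with $|w^{(s)}|=2^{s-1}$, and put $\xi_w=e_{w^{(1)}}\otimes\cdots\otimes e_{w^{(m)}}\otimes e_*\otimes\cdots$. By Step 2, for $v\in X^k$,
$$b_{v_k}\cdots b_{v_1}\xi_w=\delta_{vw}c_k\eta,\qquad c_k=\prod_{r\le m}2^{-r\,n_m(r)},$$
where $n_m(r)$ is the number of steps at level $r$ when the full levels $1,\dots,m$ are emptied. This number does not depend on the letters, because the level of a step depends only on which $\omega_s$ equal $*$. To empty levels $1,\dots,m$ one empties levels $1,\dots,m-1$, makes one step at level $m$, which empties level $m$ and refills levels $1,\dots,m-1$, and empties these again. So $n_m(m)=1$ and $n_m(r)=2n_{m-1}(r)$ for $r<m$, i.e. $n_m(r)=2^{m-r}$. Since $\sum_rr2^{-r}=2$,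
$$c_k=2^{-\sum_{r\le m}r2^{m-r}}\ge2^{-2\cdot2^m}=4^{-(k+1)}.$$
For example, for $k=3$ and $w=w_1w_2w_3$, level $1$ holds $w_1$ and level $2$ holds $w_2w_3$; the steps are at levels $1,2,1$, and $c_3=\frac12\cdot\frac14\cdot\frac12=\frac1{16}$.

**Step 4: the functionals.** In $b_v=b_{v_1}\cdots b_{v_k}$ the last letter acts first. So with $\tilde w$ the reversed word, $b_v\xi_{\tilde w}=\delta_{\tilde v\tilde w}c_k\eta=\delta_{vw}c_k\eta$, and $f_w(y)=\langle y\xi_{\tilde w},\eta\rangle$ has the required properties. $\square$

*Proof of Theorem 2.* Let $A$ be the double of $R$ and $a_i=(x_i,0)$, as before. Let $B_0\subset B$ be a $C^*$-subalgebra and $\pi:B_0\to M_{2^\infty}$ a surjective $^*$-homomorphism. Choose $b_i'\in B_0$ with $\pi(b_i')=b_i$. The functional $f_w\circ\pi$ on $B_0$ has norm at most $1$; let $f_w'\in B^*$ be a Hahn–Banach extension, so $\|f_w'\|\le1$ and $f_w'(b_v')=f_w(b_v)=c_k\delta_{vw}$ for $v\in X^k$, $k=2^m-1$. Put $u=\sum_ia_i\otimes b_i'\in A\otimes_\gamma B$. Then $u^*u=\sum_{i,l}a_i^*a_l\otimes b_i'^*b_l'=0$ by (1). For $k=2^m-1$ and $w\in X^k$ with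 $\|x_w\|\ge1$,
$$\|u^k\|_\gamma\ge\|(\mathrm{id}\otimes f_w')(u^k)\|=c_k\|a_w\|\ge4^{-(k+1)} .$$
Taking $k$-th roots along $k=2^m-1$ gives $r(u)\ge\frac14$. By Lemma 4, $A\otimes_\gamma B$ is not symmetric. This is the first assertion.

Now let $B$ be separable. (i)$\Rightarrow$(ii) is Kugler's theorem. (ii)$\Rightarrow$(iii) holds because $A$ is symmetric. For (iii)$\Rightarrow$(i) we use Glimm's theorem (J. Glimm, *Type I $C^*$-algebras*, Ann. of Math. 73 (1961); see also G. K. Pedersen, *$C^*$-Algebras and their Automorphism Groups*, §§6.7–6.8): a separable $C^*$-algebra that is not type I has a $C^*$-subalgebra with a quotient isomorphic to $M_{2^\infty}$. So if (i) fails, the first assertion shows that (iii) fails. $\square$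

## 10. One unital algebra tensored with itself

*Proof of Corollary 3.* We put both factors of Theorem 1 into one algebra. Let $E=A_1\oplus\mathcal O_4$ with the max norm, where $\|a+\lambda\|=\|a\|+|\lambda|$ on $A_1$. It is a unital Banach $^*$-algebra.

It is symmetric. For $x=a+\lambda\in A_1$ we have $x^*x\in|\lambda|^2+A$, and since elements of $A$ are quasinilpotent, $\sigma(x^*x)=\{|\lambda|^2\}$. In $\mathcal O_4$ the spectrum of $c^*c$ is in $[0,\infty)$. The spectrum of an element of $E$ is the union of the spectra of its two components, so $\sigma(y^*y)\subset[0,\infty)$ for all $y\in E$.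

Let $i_1:A\to E$ and $i_2:\mathcal O_4\to E$ be the canonical isometric $^*$-homomorphisms. The linear maps $q_1:E\to A$, $(a+\lambda,c)\mapsto a$, and $q_2:E\to\mathcal O_4$, $(a+\lambda,c)\mapsto c$, are contractions with $q_\nu i_\nu=\mathrm{id}$. So $i_1\otimes i_2:A\otimes_\gamma\mathcal O_4\to E\otimes_\gamma E$ is a contractive $^*$-homomorphism, and $q_1\otimes q_2$ is a linear contraction that inverts it from the left. Take $u$ from Theorem 1, chosen as in its proof so that $\|u^k\|_\gamma\ge1$ for all $k$, and put $u'=(i_1\otimes i_2)(u)$. Then $u'^*u'=(i_1\otimes i_2)(u^*u)=0$ and $u'^k=(i_1\otimes i_2)(u^k)$, so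
$$\|u'^k\|_\gamma\ge\|(q_1\otimes q_2)(u'^k)\|_\gamma=\|u^k\|_\gamma\ge1 .$$
Hence $r(u')\ge1$, and by Lemma 4, $E\otimes_\gamma E$ is not symmetric. $\square$
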